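# Smooth coordinates for the universal circle of a fibered hyperbolic 3-manifold

## 1. Why one expects no $C^1$ coordinate: multipliers of closed curves

Let $S$ be a closed orientable surface of genus at least $2$, let $\psi$ be an orientation-preserving homeomorphism of $S$, and let $T$ be its mapping torus. We assume throughout that $T$ admits a hyperbolic structure. Write
$$\Gamma=\pi_1(T)=\pi_1(S)\rtimes\langle t\rangle,\qquad tgt^{-1}=\psi_*(g)\quad(g\in\pi_1(S)).$$
Fix a hyperbolic metric on $S$, so that $\pi_1(S)$ acts on $\mathbb H^2$ by deck transformations and on $\partial\mathbb H^2=S^1$ as a Fuchsian group. Let $\tilde\psi$ be the lift of $\psi$ to $\mathbb H^2$ with $\tilde\psi g\tilde\psi^{-1}=\psi_*(g)$. It is a quasi-isometry, so it extends to an orientation-preserving homeomorphism of $S^1$. Let $t$ act by this homeomorphism. Together with the Fuchsian action this gives an action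
$$\rho:\Gamma\to\mathrm{Homeo}_+(S^1),$$
the **universal circle action** of $\Gamma$. The problem, from Bonatti, Kim, Koberda and Triestino, "Small $C^1$ actions of semidirect products on compact manifolds" (arXiv:1910.04620), is this: for which $T$ is there a homeomorphism $h$ of the circle such that $\hat g=h\rho(g)h^{-1}$ is a $C^1$ diffeomorphism for every $g\in\Gamma$?

The first guess is: for none. A fact that points this way is known: if $\rho$ is any action of $\Gamma$ on $S^1$ for which $\rho(\pi_1(S))$ is topologically conjugate to a Fuchsian group, then either $\rho(\pi_1(S))\not\le\mathrm{Diff}^3_+(S^1)$ or $\rho(t)$ is not absolutely continuous. In particular the universal circle action is not topologically conjugate to a $C^3$ action.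

Let us test the guess on small pieces of $\Gamma$. The subgroup $\pi_1(S)$ already acts by Möbius maps, so it gives no obstruction. A single element $\rho(\tau)$ with a fixed point gives none either. Choose a smooth function $v$ on the circle that vanishes, with all derivatives, exactly on $\mathrm{Fix}\,\rho(\tau)$, and whose sign on each complementary interval is the direction in which $\rho(\tau)$ moves points there. For small $\eta>0$ the map $x\mapsto x+\eta v(x)$ is a smooth diffeomorphism with the same fixed points and the same directions. On each complementary interval two fixed-point-free increasing homeomorphisms that move points in the same direction are conjugate (both are conjugate to a translation). Extending these conjugacies by the identity on the fixed set gives a conjugacy on the circle.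

So any obstruction must come from $\pi_1(S)$ and $t$ together. The sensible coordinate to try is the Fuchsian one, where $\pi_1(S)$ is analytic and only $\rho(t)$ has to be examined.

**Test: the Fuchsian coordinate fails for every $T$.** Suppose $\rho(t)$ were a $C^1$ diffeomorphism in the Fuchsian coordinate. A nontrivial $k\in\pi_1(S)$ acts on $\mathbb H^2$ as a translation of some length $\ell(k)$, and the derivative of $\rho(k)$ at its attracting fixed point $k^+$ is $e^{-\ell(k)}$. Since $\rho(\psi_*(k))=\rho(t)\rho(k)\rho(t)^{-1}$, the map $\rho(t)$ carries $k^+$ to $\psi_*(k)^+$, and the chain rule at this fixed point gives equal derivatives. So $\ell(\psi_*(k))=\ell(k)$, hence $\ell(\psi_*^n(k))=\ell(k)$ for all $n$. Only finitely many conjugacy classes of $\pi_1(S)$ have a given length. Therefore two of the elements $\psi_*^n(k)$ are conjugate, and after applying a power of $\psi_*^{-1}$ we find $n\ge1$ and $u\in\pi_1(S)$ with $u\,\psi_*^n(k)\,u^{-1}=k$. This says that $ut^n$ commutes with $k$. As $ut^n$ maps to $n\ne0$ in $\Gamma/\pi_1(S)\cong\mathbb Z$, the two elements generate a copy of $\mathbb Z^2$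 in $\Gamma$. But $\Gamma$ is the group of a closed hyperbolic 3-manifold and contains no $\mathbb Z^2$. $\square$

So the obvious coordinate fails, and the failure tells us what a good one must do. In a $C^1$ model the multiplier of $\hat g$ at its attracting fixed point must be unchanged under conjugation by all of $\Gamma$, including $t$. Lengths in $S$ are not, but lengths of closed geodesics in the 3-manifold $T$ are. This suggests taking derivatives from the action of $\Gamma$ on the sphere at infinity of $\mathbb H^3$, and it works: the guess is wrong for $C^1$, for every $T$, and it becomes right once the derivative is required to have bounded variation.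

Here are the statements. A map is $C^{1+\alpha}$ if it is $C^1$ with $\alpha$-Hölder derivative; $C^{1+\mathrm{Lip}}$ is the case $\alpha=1$. The hyperbolic structure makes $\Gamma$ a discrete, cocompact, torsion-free subgroup of $\mathrm{PSL}_2(\mathbb C)=\mathrm{Isom}^+(\mathbb H^3)$, acting on $S^2=\partial\mathbb H^3$, and $|g'|$ is the spherical derivative of $g$ on $S^2$.

**Theorem A.** For every $T$ there are a homeomorphism $h:S^1\to\mathbb R/\mathbb Z$ and a continuous surjection $\Phi:S^1\to S^2$, equivariant for all of $\Gamma$, such that each $\hat g=h\rho(g)h^{-1}$ is a $C^1$ diffeomorphism with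
$$\hat g'=|g'|^2\circ\Phi\circ h^{-1}.$$
Moreover $\Phi\circ h^{-1}$ is $\tfrac12$-Hölder, so every $\hat g$ is $C^{1+1/2}$. More generally, the same holds for any discrete cocompact $\Gamma<\mathrm{PSL}_2(\mathbb C)$, any minimal action $\rho:\Gamma\to\mathrm{Homeo}_+(S^1)$ and any continuous $\Gamma$-equivariant $\Phi:S^1\to S^2$.

A diffeomorphism is $C^{1+\mathrm{bv}}$ if it is $C^1$ and the logarithm of its derivative has bounded variation. For example, on $\mathbb R/\mathbb Z$ a diffeomorphism with derivative $C(1+\|x\|^{1/2})$, where $\|x\|$ is the distance from $x$ to $0$ and $C$ makes the integral $1$, is $C^{1+\mathrm{bv}}$ because the derivative is monotone on each half of the circle. It is not $C^{1+\mathrm{Lip}}$.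

**Theorem B.** For no $T$ is $\rho$ topologically conjugate to an action by $C^{1+\mathrm{bv}}$ diffeomorphisms. In particular it is never conjugate to a $C^{1+\mathrm{Lip}}$ or $C^2$ action. (No absolute continuity is assumed.)

**Theorem C.** Let $\rho$ be the universal circle action of some $T$ and $\Phi$ the map of Theorem A. Suppose $h\rho h^{-1}$ is a $C^{1+\alpha}$ action, $\alpha\in(0,1]$, such that (i) for each $g$, $\xi\mapsto\hat g'(h(\xi))$ is constant on the fibers of $\Phi$; (ii) for each $x\in\mathbb R/\mathbb Z$ some $\hat g'(x)>1$. Then $\alpha\le\frac12$. The action of Theorem A satisfies (i) and (ii), so $\frac12$ is sharp in this class, and that action is not $C^{1+\beta}$ for any $\beta>\frac12$.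

What these arguments do not determine is whether actions violating (i) or (ii) can be $C^{1+\alpha}$ for some $\alpha\in(\frac12,1)$.

## 2. The Poisson kernel and cocompact groups on $S^2$

Use the ball model of $\mathbb H^3$ with center $o$, boundary $S^2$ with the chordal metric, and normalized area $\sigma$ on $S^2$. For $x\in\mathbb H^3$ and $p\in S^2$ put
$$P(x,p)=\frac{1-|x|^2}{|p-x|^2}.$$
We use four standard facts.

1. $|g'(p)|=P(g^{-1}o,p)$. Consequently $g_*\sigma$ has density $|(g^{-1})'|^2=P(go,\cdot)^2$ with respect to $\sigma$.
2. For fixed $y\in\mathbb H^3$ the function $b_y(x)=d(y,x)-d(o,x)$ extends continuously to the closed ball, with $b_y(q)=-\log P(y,q)$ for $q\in S^2$. Also $|b_y|\le d(o,y)$.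
3. $P(x,q)/P(x',q)\le e^{d(x,x')}$.
4. $|gq-gq'|=|g'(q)|^{1/2}|g'(q')|^{1/2}|q-q'|$ for $q,q'\in S^2$.

Fact 2 can be read off from $\sinh^2\frac{d(x,y)}2=\frac{|x-y|^2}{(1-|x|^2)(1-|y|^2)}$. Since $4\sinh^2\frac d2=e^d(1-e^{-d})^2$, we get
$$e^{b_y(x)}=\frac{|x-y|^2}{(1-|y|^2)\,|x|^2}\left(\frac{1-e^{-d(o,x)}}{1-e^{-d(y,x)}}\right)^2\qquad(x\ne o,y),$$
and the last factor tends to $1$ as $|x|\to1$. Fact 3 follows from Fact 2 and the triangle inequality.

As an example, let $g$ translate by $\ell>0$ along the diameter from the south pole to the north pole, towards the north. Then $g^{-1}o$ lies on the southern radius with $|g^{-1}o|=\tanh\frac\ell2$, so at the south pole $P=\frac{1+\tanh(\ell/2)}{1-\tanh(\ell/2)}=e^{\ell}$, and at the north pole $P=e^{-\ell}$. Thus $g$ expands at its repelling point and contracts at its attracting point, by the exponential of the translation length. The derivative at a fixed point does not depend on the choice of metric in the conformal class, so for any loxodromic $g$ of translation length $\ell$ it equals $e^{\mp\ell}$ at the attracting and repelling points $p_g^\pm$.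

Now let $\Gamma<\mathrm{PSL}_2(\mathbb C)$ be discrete and cocompact. Let $D$ be such that $\Gamma o$ is $D$-dense in $\mathbb H^3$. We recall:

1. $\Gamma$ acts minimally on $S^2$: every nonempty closed invariant set is $S^2$.
2. Convergence property: any sequence of distinct elements of $\Gamma$ has a subsequence $k_n$ and points $a,b\in S^2$ with $k_n\to b$ locally uniformly on $S^2\setminus\{a\}$. (For $k_n=g^n$ with $g$ loxodromic, $a=p_g^-$ and $b=p_g^+$.)
3. $N(R)=\#\{g\in\Gamma:d(o,go)\le R\}$ is bounded above and below by constant multiples of $e^{2R}$ for large $R$. Indeed the balls of radius $D$ about $\Gamma o$ cover $\mathbb H^3$, the balls of radius $1$ about the points $go$ (counted with $g$) overlap with bounded multiplicity, and $\mathrm{vol}(B_R)$ is comparable to $e^{2R}$.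
4. If $\Gamma$ is also torsion-free, every nontrivial element is loxodromic, stabilizers of points of $S^2$ are cyclic, and $\Gamma$ contains no $\mathbb Z^2$.

For the Fuchsian group $\pi_1(S)$ on $S^1$ we use the analogous facts: the action is minimal, each $g\ne1$ has exactly two fixed points, an attracting $g^+$ and a repelling $g^-$, the points $g^+$ are dense, and point stabilizers are cyclic.

## 3. Coordinates are measures

A new coordinate on the circle in which a group becomes $C^1$ is the same thing as a measure that the group distorts by continuous factors.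

**Lemma 1.** An action $\rho:G\to\mathrm{Homeo}_+(S^1)$ is topologically conjugate to a $C^1$ action if and only if there are a Borel probability measure $\mu$ on $S^1$ without atoms and with full support, and continuous functions $w_g:S^1\to(0,\infty)$, such that
$$\mu(\rho(g)A)=\int_Aw_g\,d\mu\qquad(g\in G,\ A\text{ Borel}).$$
In that case one may take $h(\xi)=\mu([\xi_0,\xi))\bmod 1$ for any fixed $\xi_0$, and then $\hat g'=w_g\circ h^{-1}$.

*Proof.* Given $\mu$, the map $h$ is continuous since $\mu$ has no atoms, and injective since $\mu$ has full support, so it is a homeomorphism $S^1\to\mathbb R/\mathbb Z$. By construction $h_*\mu=\mathrm{Leb}$. For every arc $I\subset\mathbb R/\mathbb Z$,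
$$\mathrm{Leb}(\hat g(I))=\mu(\rho(g)h^{-1}I)=\int_{h^{-1}I}w_g\,d\mu=\int_Iw_g\circ h^{-1}\,dx .$$
Since $\hat g$ preserves orientation, this says that $\hat g$ is an indefinite integral of the continuous positive function $w_g\circ h^{-1}$. So $\hat g$ is $C^1$ with this derivative, and since the derivative is positive it is a $C^1$ diffeomorphism. Conversely, if $h$ conjugates $\rho$ to a $C^1$ action, put $\mu=(h^{-1})_*\mathrm{Leb}$ and $w_g=\hat g'\circ h$. These are positive because $\rho(g)$ preserves orientation, and $\mu(\rho(g)A)=\mathrm{Leb}(\hat g\,hA)=\int_{hA}\hat g'\,dx=\int_Aw_g\,d\mu$. $\square$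

For instance, the round measure with $w_g=|g'|$ is the case of a Fuchsian group, and Section 1 shows that this measure cannot be used for $t$.

The functions $w_g$ must satisfy $w_{kg}=(w_k\circ\rho(g))\,w_g$. On $S^2$ the functions $|g'|^2$ satisfy the same rule, and they are the distortion factors of area: $\sigma(gB)=\int_B|g'|^2d\sigma$. If we have a continuous $\Gamma$-equivariant map $\Phi:S^1\to S^2$, then $|g'|^2\circ\Phi$ is a family of continuous positive functions with the right rule. It remains to find $\Phi$, and then a measure upstairs with exactly these distortion factors.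

## 4. The Cannon–Thurston map and its equivariance under $t$

The **Cannon–Thurston theorem** (Geom. Topol. 11 (2007) 1315–1355; also M. Mitra, Topology 37 (1998) 527–538) says that there is a continuous $\pi_1(S)$-equivariant map
$$\Phi:S^1=\partial\mathbb H^2\to\partial\mathbb H^3=S^2 .$$
We need equivariance for $t$ as well.

**Step 1: a second map.** The purpose is to reduce equivariance under $t$ to a uniqueness statement. Put $\Phi'(\xi)=t\,\Phi(\rho(t)^{-1}\xi)$. For $g\in\pi_1(S)$ we have $t^{-1}gt\in\pi_1(S)$, so
$$\Phi'(\rho(g)\xi)=t\,\Phi\big(\rho(t^{-1}gt)\rho(t)^{-1}\xi\big)=t(t^{-1}gt)\Phi(\rho(t)^{-1}\xi)=g\,\Phi'(\xi).$$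
So $\Phi'$ is also continuous and $\pi_1(S)$-equivariant. If such a map is unique, then $\Phi'=\Phi$, that is, $\Phi(\rho(t)\xi)=t\,\Phi(\xi)$.

**Step 2: uniqueness.** The purpose is to show that a continuous $\pi_1(S)$-equivariant $\Psi:S^1\to S^2$ is determined on a dense set. Let $1\ne g\in\pi_1(S)$. If $\Psi(\xi)=p_g^-$ for all $\xi\ne g^-$, then $\Psi$ is constant by continuity, and its value is a point of $S^2$ fixed by $\pi_1(S)$. This is impossible, since point stabilizers in $\Gamma$ are cyclic and $\pi_1(S)$ is not. So there is $\xi\ne g^-$ with $\Psi(\xi)\ne p_g^-$, and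
$$\Psi(g^+)=\lim_{n\to\infty}\Psi(\rho(g)^n\xi)=\lim_{n\to\infty}g^n\Psi(\xi)=p_g^+ .$$
The points $g^+$ are dense in $S^1$, so $\Psi$ is determined. Hence $\Phi$ is equivariant for all of $\Gamma$.

Two more remarks complete the input to Theorem A. The action $\rho$ is minimal, because $\pi_1(S)$ already acts minimally on $S^1$. And $\Phi$ is onto, because $\Phi(S^1)$ is nonempty, closed and $\Gamma$-invariant. The second argument works for any continuous equivariant map in the general setting of Theorem A. **From here to the end of Section 6** we use only that setting: $\Gamma$ discrete and cocompact, $\rho$ minimal, $\Phi$ continuous and equivariant, hence onto.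

## 5. A conformal measure upstairs

The sensible first attempt is to lift area from $S^2$ to $S^1$. This can be done: the functional $\phi\circ\Phi\mapsto\int\phi\,d\sigma$ on the subspace $\{\phi\circ\Phi:\phi\in C(S^2)\}$ of $C(S^1)$ is well defined because $\Phi$ is onto, has norm $1$ and sends $1$ to $1$. A Hahn–Banach extension of norm $1$ to $C(S^1)$ is a positive functional, that is, a probability measure $m$ on $S^1$ with
$$\Phi_*m=\sigma .$$
Does $m$ transform by $|g'|^2\circ\Phi$? The measures $\rho(g^{-1})_*m$ and $(|g'|^2\circ\Phi)\,m$ have the same image under $\Phi$, because $\sigma$ has the right transformation rule. But a measure on $S^1$ is not determined by its image: $\Phi$ is not injective (an injective continuous surjection would make $S^1$ homeomorphic to $S^2$), and nothing said so far controls the set of points with several preimages. This is where the direct lift stops.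

A toy case shows the difficulty and the way around it. Let $\mathbb Z/2$ act on the circle by $\theta\mapsto-\theta$, trivially on $[-1,1]$, with the equivariant map $\cos$. The point mass at $\theta=\pi/2$ has invariant image $\delta_0$ but is not invariant itself. Averaging over the group gives $\frac12(\delta_{\pi/2}+\delta_{-\pi/2})$, which is invariant and has the same image. For our infinite group $\Gamma$ we average with weights $e^{-s\,d(o,go)}$ and let $s$ decrease to the value where the total weight becomes infinite. The reason that the limit has the right rule is the choice $\Phi_*m=\sigma$: for large $g$ the measure $\rho(g)_*m$ sits almost entirely over points of $S^2$ near $go$. So a weight depending on the orbit point $go$ can be replaced by a continuous function of $\Phi$.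

**Proposition 2.** There is a Borel probability measure $\mu$ on $S^1$ with
$$\mu(\rho(g)A)=\int_A|g'(\Phi(\xi))|^2\,d\mu(\xi)\qquad(g\in\Gamma,\ A\text{ Borel}).\tag{1}$$
Any such $\mu$ has no atoms and full support.

*Proof.*

**Step 1: the weights.** We need total weights that are finite for $s>2$ and blow up at $s=2$. Let $A(s)=\sum_{g\in\Gamma}e^{-s\,d(o,go)}$. The upper bound $N(R)\le Ce^{2R}$ gives $A(s)<\infty$ for $s>2$. With the lower bound $N(R)\ge c\,e^{2R}$, choose $L$ so large that $c\,e^{2L}\ge2C$. Then $N(R+L)-N(R)\ge Ce^{2R}$ for all large $R$, so each shell $R<d(o,go)\le R+L$ contributes at least $Ce^{-2L}$ to $A(2)$. Disjoint shells show $A(2)=\infty$, and therefore $A(s)\to\infty$ as $s\downarrow2$. For $s>2$ let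
$$\nu_s=\frac1{A(s)}\sum_{g\in\Gamma}e^{-s\,d(o,go)}\rho(g)_*m ,$$
a probability measure, and let $\mu$ be a weak-$*$ limit of $\nu_{s_i}$ along some $s_i\downarrow2$.

**Step 2: moving $\nu_s$ by an element.** The purpose is to compare $\rho(k)_*\nu_s$ with $P(ko,\Phi)^2\nu_s$ term by term. Fix $k\in\Gamma$ and $\phi\in C(S^1)$. Replacing $kg$ by $g$ in the sum,
$$\rho(k)_*\nu_s=\frac1{A(s)}\sum_ge^{-s\,d(ko,go)}\rho(g)_*m,\qquad d(ko,go)=d(o,go)+b_{ko}(go).$$
On the other hand $\Phi(\rho(g)\xi)=g\Phi(\xi)$ and $P(ko,gp)^2=e^{-2b_{ko}(gp)}$. Since $\Phi_*m=\sigma$, subtracting gives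
$$\Big|\int\phi\,d\rho(k)_*\nu_s-\int\phi\,P(ko,\Phi)^2\,d\nu_s\Big|\le\frac{\|\phi\|_\infty}{A(s)}\sum_ge^{-s\,d(o,go)}E_g(s),\tag{2}$$
$$E_g(s)=\int_{S^2}\big|e^{-s\,b_{ko}(go)}-e^{-2b_{ko}(gp)}\big|\,d\sigma(p).$$

**Step 3: $E_g(s)\to0$ as $g\to\infty$ and $s\downarrow2$.** This is the replacement of $go$ by points of the sphere. Write $B=d(o,ko)$, so $|b_{ko}|\le B$ on the closed ball, and $E_g(s)\le2e^{3B}$ for $s\in[2,3]$. Let $\varepsilon>0$. By uniform continuity of $b_{ko}$ choose $\eta\le\varepsilon$ such that $|b_{ko}(x)-b_{ko}(y)|\le\varepsilon$ when $|x-y|\le\eta$. By Fact 1, $g_*\sigma$ has density $P(go,\cdot)^2$, which on $\{q:|q-go|>\eta\}$ is at most $\big((1-|go|^2)/\eta^2\big)^2$. As $|go|\to1$ when $g$ leaves finite sets, this bound is at most $\eta$ for all $g$ outside a finite set. For these $g$ we have $|gp-go|\le\eta$ for all $p$ off a set of $\sigma$-measure at most $\eta$. Off this set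
$$\big|e^{-s\,b_{ko}(go)}-e^{-2b_{ko}(gp)}\big|\le(s-2)Be^{3B}+2\varepsilon e^{2B},$$
where the first term bounds the change from $s$ to $2$ and the second the change from $go$ to $gp$. On the set the integrand is at most $2e^{3B}$. So $E_g(s)\le(s-2)Be^{3B}+2\varepsilon e^{2B}+2\varepsilon e^{3B}$ for all $g$ outside a finite set, which proves the claim.

**Step 4: the limit.** The purpose is to pass to $s\downarrow2$ in (2). Since $A(s)\to\infty$ and the $E_g(s)$ are uniformly bounded, any finite set of $g$ contributes nothing in the limit. By Step 3 the right side of (2) tends to $0$ as $s\downarrow2$. The functions $\phi\circ\rho(k)$ and $\phi\,P(ko,\Phi)^2$ are continuous, so weak-$*$ convergence gives $\rho(k)_*\mu=P(ko,\Phi)^2\mu$. Taking $k=g^{-1}$, we get $\mu(\rho(g)A)=\int_AP(g^{-1}o,\Phi)^2d\mu$, which is (1) by Fact 1.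

**Step 5: no atoms, full support.** This is what turns $\mu$ into a coordinate. If $\mu(\{\xi\})>0$, then by (1) $\mu(\{\rho(g)\xi\})=P(g^{-1}o,\Phi(\xi))^2\mu(\{\xi\})$. Choose $g_n$ such that $g_n^{-1}o$ is within $D$ of the point $x_n$ at distance $n$ from $o$ on the ray from $o$ to $\Phi(\xi)$. As $P(x_n,\Phi(\xi))=e^n$, Fact 3 gives $P(g_n^{-1}o,\Phi(\xi))\ge e^{n-D}\to\infty$, which contradicts $\mu(S^1)=1$. Finally, the densities in (1) are positive, so $\mathrm{supp}\,\mu$ is a nonempty closed $\rho(\Gamma)$-invariant set, and it equals $S^1$ by minimality. $\square$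

## 6. The area parametrization of the Peano curve (Theorem A)

**Step 1: the $C^1$ conjugacy.** Here we combine Lemma 1 with Proposition 2. The measure $\mu$ has no atoms, full support, and satisfies the identity of Lemma 1 with $w_g=|g'|^2\circ\Phi$, which is continuous and positive. So $h(\xi)=\mu([\xi_0,\xi))\bmod1$ conjugates every $\rho(g)$ to a $C^1$ diffeomorphism with
$$\hat g'=|g'|^2\circ\Phi\circ h^{-1}.$$
By Section 4 this applies to every $T$, so the answer to the question is: for all $T$.

Let us check this against the multipliers of Section 1. If $\rho(g)$ fixes $\xi$ and $g\ne1$, then $g$ fixes $\Phi(\xi)$, so $\Phi(\xi)$ is $p_g^+$ or $p_g^-$. The multiplier of $\hat g$ at $h(\xi)$ is therefore $e^{-2\ell}$ or $e^{2\ell}$, where $\ell$ is the translation length of $g$ in $\mathbb H^3$. This is invariant under conjugation by $t$, as required.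

**Step 2: a zoom lemma.** To estimate $\Phi$ at small scales we magnify to scale one by an element of $\Gamma$. Let $\kappa=4e^D$.

*For $p\in S^2$ and $0<r\le1$ there is $g\in\Gamma$ with $\kappa^{-1}/r\le|g'(q)|\le\kappa/r$ whenever $|q-p|\le r$.*

Let $x=(1-\frac r2)p$. Then $1-|x|^2=r-\frac{r^2}4\in[\frac{3r}4,r]$. If $|q-p|\le r$, then $|q-x|\ge1-|x|=\frac r2$ and $|q-x|\le|q-p|+|p-x|\le\frac{3r}2$. So $\frac1{3r}\le P(x,q)\le\frac4r$. Choose $g$ with $d(g^{-1}o,x)\le D$. By Facts 1 and 3, $\frac{e^{-D}}{3r}\le|g'(q)|\le\frac{4e^D}r$.

**Step 3: arcs have at least the measure of their size squared.** The claim is that there is $c>0$ with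
$$\mu(I)\ge c\,(\mathrm{diam}\,\Phi(I))^2\quad\text{for all closed arcs }I.\tag{3}$$
Let $c_0=\inf\{\mu(J):J\text{ a closed arc},\ \mathrm{diam}\,\Phi(J)\ge\kappa^{-1}\}$. By uniform continuity of $\Phi$ such arcs $J$ have length bounded below, so each contains one of finitely many fixed arcs, which have positive measure by full support. So $c_0>0$. Let $d=\mathrm{diam}\,\Phi(I)$. If $d=0$ there is nothing to prove. If $0<d\le1$, take $p\in\Phi(I)$ and $r=d$, and let $g$ be as in Step 2. All points of $\Phi(I)$ are within $d$ of $p$. Taking $q,q'\in\Phi(I)$ with $|q-q'|=d$, Fact 4 gives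
$$\mathrm{diam}\,\Phi(\rho(g)I)=\mathrm{diam}\,g\Phi(I)\ge\frac{\kappa^{-1}}d\cdot d=\kappa^{-1}.$$
So $c_0\le\mu(\rho(g)I)=\int_I|g'\circ\Phi|^2d\mu\le\kappa^2d^{-2}\mu(I)$. If $1<d\le2$, then $d\ge\kappa^{-1}$ and $\mu(I)\ge c_0\ge\frac{c_0}4d^2$. Since $\kappa\ge4$, the constant $c=c_0/\kappa^2$ works in all cases.

**Step 4: the Hölder exponent.** Given $x,y\in\mathbb R/\mathbb Z$, apply (3) to the arc between $h^{-1}(x)$ and $h^{-1}(y)$ whose $\mu$-measure is the distance $|x-y|$ in $\mathbb R/\mathbb Z$. Then
$$|\Phi h^{-1}(x)-\Phi h^{-1}(y)|\le c^{-1/2}|x-y|^{1/2}.$$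
Since $|g'|^2$ is smooth on $S^2$, the derivative $\hat g'=|g'|^2\circ\Phi\circ h^{-1}$ is $\frac12$-Hölder. This proves Theorem A. $\blacksquare$

## 7. Why one half: derivatives that separate points of the sphere (Theorem C)

We return to the universal circle action of some $T$. An $\alpha$-Hölder map from the circle to a metric space has image of Hausdorff dimension at most $1/\alpha$: cut the circle into $N$ arcs of length $1/N$, and their images have diameter at most a constant times $N^{-\alpha}$, so that the sum of the $(1/\alpha)$-th powers of the diameters stays bounded. Since $S^2$ has dimension $2$, the map $\Phi\circ h^{-1}$ cannot have exponent above $\frac12$. The first attempt at Theorem C stops here: what is assumed to be Hölder is $\hat g'$, not $\Phi\circ h^{-1}$, and a single function on $S^2$ does not see the dimension of $S^2$. The remedy is to use all the derivatives at once. If together they separate the points of $S^2$, they give a copy of $S^2$ as a Hölder image of the circle.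

For the action of Theorem A separation is a short computation. Let $p\ne q$ in $S^2$, let $0<r<|p-q|$ with $r\le1$, put $x=(1-\frac r2)p$ and choose $g$ with $d(g^{-1}o,x)\le D$. Then $P(x,p)\ge\frac{3r/4}{r^2/4}=\frac3r$ and $P(x,q)\le r/(|p-q|-\frac r2)^2$. So as $r\to0$ we have $|g'(p)|\ge3e^{-D}/r\to\infty$ and $|g'(q)|\le e^Dr/(|p-q|-\frac r2)^2\to0$. In general the derivatives are unknown functions, and we have to use the dynamics.

**Step 1: descent to $S^2$.** This is the use of hypothesis (i). As a closed surjection $\Phi$ is a quotient map, so by (i) $\hat g'\circ h=u_g\circ\Phi$ with $u_g:S^2\to(0,\infty)$ continuous. The chain rule and equivariance give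
$$u_{kg}(p)=u_k(gp)\,u_g(p).\tag{4}$$

**Step 2: uniform expansion.** This is the use of hypothesis (ii). The open sets $\{\hat g'>1\}$ cover $\mathbb R/\mathbb Z$. By compactness there are a finite $F\subset\Gamma$ and $\lambda_0>1$ such that each $z$ has some $\gamma\in F$ with $\hat\gamma'(z)\ge\lambda_0$. Let $\lambda_1=\sqrt{\lambda_0}$, write $B(z,\delta)$ for the closed arc of radius $\delta$ about $z$, and choose $\delta<\frac18$ such that $\hat\gamma'(z')\ge\hat\gamma'(z)/\lambda_1$ for $|z-z'|\le\delta$ and $\gamma\in F$. If $\gamma\in F$ and $\hat\gamma'(z)\ge\lambda_0$, then $\hat\gamma'\ge\lambda_1$ on $B(z,\delta)$, each half of $B(z,\delta)$ has image of length at least $\lambda_1\delta$, and so $\hat\gamma B(z,\delta)\supset B(\hat\gamma z,\delta)$.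

**Step 3: $\Phi$ is uniformly non-constant.** The purpose is a lower bound on $\mathrm{diam}\,\Phi$ of arcs of radius $\delta$. If $\Phi$ were constant on an open arc, finitely many translates of that arc would cover $S^1$ by minimality and compactness, and $\Phi(S^1)=S^2$ would be finite. So $z\mapsto\mathrm{diam}\,\Phi(h^{-1}B(z,\delta))$ is a positive continuous function on $\mathbb R/\mathbb Z$, bounded below by some $\varepsilon_0>0$.

**Step 4: separation.** We show: *if $u_g(p)=u_g(q)$ for all $g\in\Gamma$, then $p=q$.* Suppose $p\ne q$. By (4), $u_\gamma(kp)=u_{\gamma k}(p)/u_k(p)$, and the same for $q$, so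
$$u_\gamma(kp)=u_\gamma(kq)\qquad\text{for all }\gamma,k\in\Gamma .\tag{5}$$
Take $x\in h\Phi^{-1}(p)$ and $y\in h\Phi^{-1}(q)$. Choose inductively $\gamma_{j+1}\in F$ with $\hat\gamma_{j+1}'(\hat k_jx)\ge\lambda_0$, where $k_j=\gamma_j\cdots\gamma_1$ and $k_0=1$. By (5), the same elements expand along the orbit of $y$:
$$\hat\gamma_{j+1}'(\hat k_jy)=u_{\gamma_{j+1}}(k_jq)=u_{\gamma_{j+1}}(k_jp)=\hat\gamma_{j+1}'(\hat k_jx)\ge\lambda_0 .$$
Let $A_n=\hat k_n^{-1}B(\hat k_nx,\delta)$ and $B_n=\hat k_n^{-1}B(\hat k_ny,\delta)$. Pulling back one letter at a time and using Step 2, we find for $j=n,n-1,\dots,0$ that $\hat k_jA_n\subset B(\hat k_jx,\delta)$ has length at most $2\delta\lambda_1^{-(n-j)}$, and likewise for $\hat k_jB_n$ and $y$. So $A_n\ni x$ and $B_n\ni y$ have length at most $2\delta\lambda_1^{-n}$.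

Since $\hat k_n'(x)\ge\lambda_0^n\to\infty$, infinitely many of the $k_n$ are distinct. By the convergence property, along a subsequence $k_n\to b$ locally uniformly on $S^2\setminus\{a\}$. As $p\ne q$, one of them differs from $a$. Suppose it is $p$. The arcs $A_n$ shrink to $x$, so the sets $\Phi(h^{-1}A_n)$ shrink to $p$ and eventually lie in a compact neighborhood of $p$ missing $a$. Hence
$$\mathrm{diam}\,\Phi\big(h^{-1}B(\hat k_nx,\delta)\big)=\mathrm{diam}\,\Phi(h^{-1}\hat k_nA_n)=\mathrm{diam}\,k_n\Phi(h^{-1}A_n)\to0,$$
which contradicts Step 3. If it is $q$, the same argument with $B_n$ and $y$ gives the contradiction.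

**Step 5: dimension.** We now assemble the derivatives into an embedding. Enumerate $\Gamma=\{g_1,g_2,\dots\}$. Let $H_i$ be the sum of the sup norm and the $\alpha$-Hölder seminorm of $\log\hat g_i'$, and define
$$U:S^2\to\ell^1,\qquad U(p)_i=2^{-i}(1+H_i)^{-1}\log u_{g_i}(p).$$
Each coordinate is continuous and bounded by $2^{-i}$, so $U$ is continuous; by Step 4 it is injective. So $U(S^2)$ is homeomorphic to $S^2$ and has topological dimension $2$. On the other hand $U(S^2)=(U\Phi h^{-1})(\mathbb R/\mathbb Z)$, and the $i$-th coordinate of $U\Phi h^{-1}$ is $2^{-i}(1+H_i)^{-1}\log\hat g_i'$. So $\|U\Phi h^{-1}(x)-U\Phi h^{-1}(y)\|_1\le|x-y|^\alpha$, and the Hausdorff dimension of $U(S^2)$ is at most $1/\alpha$. Topological dimension is at most Hausdorff dimension (Szpilrajn; Hurewicz–Wallman, *Dimension Theory*, Ch. VII). So $2\le1/\alpha$, that is, $\alpha\le\frac12$.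

**Step 6: the action of Theorem A belongs to the class.** This gives sharpness. Condition (i) is immediate from $\hat g'\circ h=|g'|^2\circ\Phi$. For (ii), given $x=h(\xi)$ apply the zoom lemma at $p=\Phi(\xi)$ with $r<\kappa^{-1}$: then $|g'(p)|\ge\kappa^{-1}/r>1$, so $\hat g'(x)>1$. Hence $\frac12$ is attained in the class, and the action of Theorem A is not $C^{1+\beta}$ for any $\beta>\frac12$. $\blacksquare$

## 8. Prongs, half-planes and disjoint arcs

The rest of the notes proves Theorem B. Bounded variation is useful in the following way. If $\hat h=\hat s_N\cdots\hat s_1$ and the arcs $\hat s_{j-1}\cdots\hat s_1K$ on which the successive letters act have disjoint interiors, then the oscillation of $\log D\hat h$ on $K$ is bounded by the variations of the letters, whatever $N$ is. We shall find an arc $K$ that is mapped to itself by an element $\tau$, and consider $h_n=\tau^ng\tau^{-n}$ for some $g\in\pi_1(S)$. In the obvious word for $h_n$ the letters $\tau^{-1}$ act on $K$ itself $n$ times. The bound obtained this way grows linearly in $n$, and this attempt stops there. But $h_n$ lies in $\pi_1(S)$,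 so it can also be spelled by letters from a finite subset of $\pi_1(S)$. We shall spell it along a prong of the unstable foliation, and there the arcs do become disjoint. Comparing the two spellings will bound the distortion of $\tau^{-n}$ on $K$ independently of $n$, which is absurd.

**The flat metric.** Since $T$ is hyperbolic, Thurston's theorem says that $\psi$ is isotopic to a pseudo-Anosov homeomorphism $\varphi$. Lifting the isotopy gives a lift of $\varphi$ that induces $\psi_*$ and is at bounded distance from $\tilde\psi$, hence has the same boundary homeomorphism. So $\rho$ is unchanged, and we work with $\varphi$. We use these facts (Fathi–Laudenbach–Poénaru, *Travaux de Thurston sur les surfaces*). The map $\varphi$ has transverse measured stable and unstable foliations; all singularities have $\nu\ge3$ prongs, and there is at least one; every half-leaf is dense; no leaf joins two singularities (nor a singularity to itself).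

Let $d$ be the lift to the universal cover $\widetilde S$ of the associated singular flat metric. It is a proper CAT(0) metric, and the identity map to $\mathbb H^2$ is an equivariant quasi-isometry, so $\widetilde S\cup S^1$ is a closed disc. A $\nu$-prong point has cone angle $\nu\pi$, and consecutive unstable prongs make angle $\pi$. For example, a $3$-prong point is obtained by gluing three copies of the half-plane $\{(u,s):s\ge0\}$ cyclically along their boundary half-lines. The boundary half-lines are the three unstable prongs, the half-lines $u=0$ are the three stable prongs, and $(u,s)\mapsto(\lambda u,\lambda^{-1}s)$ on each copy is a local model of a pseudo-Anosov map that fixes every prong.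

**The element $\tau$ and the arc $K$.** Choose a singularity $v_0$ of $\varphi$, an integer $q\ge1$ such that $\varphi^q$ fixes $v_0$ and each of its prongs, and a lift $\tilde v$ of $v_0$. Let $\tilde\tau$ be the lift of $\varphi^q$ that fixes $\tilde v$. It fixes every prong at $\tilde v$, as a set. Lifts of $\varphi^q$ differ by deck transformations, so $\tilde\tau$ corresponds to an element $\tau\in\gamma t^q$ with $\gamma\in\pi_1(S)$: its boundary map is $\rho(\tau)$, and $\tilde\tau k\tilde\tau^{-1}=\tau k\tau^{-1}$ for $k\in\pi_1(S)$. Let $\lambda>1$ be the factor by which $\tilde\tau$ expands unstable leaves; it contracts stable leaves by $\lambda^{-1}$.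

Let $r,r',r''$ be three distinct unstable prongs at $\tilde v$. They contain no other singularity. The union of any two of them is a geodesic line, because both angles at $\tilde v$ are at least $\pi$ and local geodesics in a CAT(0) space are geodesics. So the prongs are geodesic rays with distinct ideal endpoints, and $\rho(\tau)$ fixes these endpoints. Let
$$m=r'\cup r'',$$
let $H$ be the closed half-plane bounded by $m$ that does not contain $r$, and let $K\subset S^1$ be its closed ideal arc. Since $\tilde\tau$ preserves $r,r',r''$ it preserves $H$, so $\rho(\tau)K=K$ with both endpoints fixed.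

For $x\in r$ write $|x|=d(x,\tilde v)$. Any path from $x$ to $H$ meets $m$, and for $w\in m$ we have $d(x,w)=|x|+d(\tilde v,w)$, because $r\cup r'$ and $r\cup r''$ are geodesics. So
$$d(x,H)=|x|.\tag{6}$$

The following lemma is the source of disjointness: translates of $H$ by elements $k$ for which $k^{-1}\tilde v$ lies close to $r$, and far out, do not overlap.

**Lemma 3.** Let $C>0$ and let $k\ne k'$ in $\pi_1(S)$ satisfy $d(k^{-1}\tilde v,x)\le C$ and $d(k'^{-1}\tilde v,x')\le C$ with $x,x'\in r$ and $|x|,|x'|>2C$. Then $kH\cap k'H=\emptyset$. Hence $\rho(k)K$ and $\rho(k')K$ have disjoint interiors.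

*Proof.*

**Step 1: $\tilde v$ is far from both half-planes.** By (6), $d(\tilde v,kH)=d(k^{-1}\tilde v,H)\ge d(x,H)-C=|x|-C>C$. In the same way $d(\tilde v,k'H)>C$. In particular $\tilde v\notin kH\cup k'H$.

**Step 2: the boundary lines are disjoint.** The points $k\tilde v\ne k'\tilde v$ are distinct singularities. The union of the unstable prongs at $k\tilde v$ contains no other singularity. If it met the union of the prongs at $k'\tilde v$, it would do so at a nonsingular point, and the unstable leaf through that point would lead to both $k\tilde v$ and $k'\tilde v$. It cannot lead to both in the same direction, because the first singularity reached ends the leaf, and leading to them in opposite directions would make a leaf joining two singularities. So the two unions are disjoint. In particular $km$ and $k'm$ are disjoint properly embedded lines, $k'r$ does not meet $km$, and $kr$ does not meet $k'm$.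

**Step 3: disjoint or nested.** We show that if $kH\cap k'H\ne\emptyset$, then $k'm\subset\mathrm{int}(kH)$ or $km\subset\mathrm{int}(k'H)$. If $k'm$ is not contained in $\mathrm{int}(kH)$, then, being connected and disjoint from $km$, it is disjoint from $kH$. So the connected set $kH$ lies on one side of $k'm$: either $kH\cap k'H=\emptyset$, or $kH\subset\mathrm{int}(k'H)$ and then $km\subset\mathrm{int}(k'H)$.

**Step 4: nesting is impossible.** Here the third prong enters. Suppose $k'm\subset\mathrm{int}(kH)$. The prong $k'r$ starts at $k'\tilde v\in k'm$ and does not meet $km$, so $k'r\subset kH$. Then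
$$d(\tilde v,kH)\le d(\tilde v,k'r)=d(k'^{-1}\tilde v,r)\le d(k'^{-1}\tilde v,x')\le C,$$
which contradicts Step 1. If $km\subset\mathrm{int}(k'H)$, then $kr\subset k'H$ and $d(\tilde v,k'H)\le d(k^{-1}\tilde v,r)\le C$, again a contradiction.

**Step 5: ideal arcs.** If $\rho(k)K$ and $\rho(k')K$ had a common interior point, a ray to it would eventually lie in both $kH$ and $k'H$, which are disjoint. $\square$

**The element $g$.** A stable prong at $v_0$ is dense in $S$, so it passes through a small product neighborhood of a point of the projection of $r$ and crosses this projection at some point other than $v_0$. Lift the crossing point to $r$: there are $x\in r$, $x\ne\tilde v$, and a stable segment of some length $c>0$ from $x$ to a lift of $v_0$. The lifts of $v_0$ are the points of $\pi_1(S)\tilde v$, so we can write this one as $g^{-1}\tilde v$ with $g\in\pi_1(S)$. For $n\ge0$ put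
$$h_n=\tau^ng\tau^{-n}\in\pi_1(S).$$
Since $\tilde\tau\tilde v=\tilde v$, we have $h_n^{-1}\tilde v=\tilde\tau^n(g^{-1}\tilde v)$. As $\tilde\tau^n$ contracts the stable segment and expands along $r$,
$$d(h_n^{-1}\tilde v,\tilde\tau^nx)\le\lambda^{-n}c,\qquad|\tilde\tau^nx|=\lambda^n|x|.\tag{7}$$
Now replace $(g,x)$ by $(h_n,\tilde\tau^nx)$ for one large $n$, and keep $c$. The stable segment only gets shorter, so (7) remains true for the new pair, and we may assume $|x|>2c$ and $|x|\ge1$. Then $d(g^{-1}\tilde v,x)\le c<|x|$ shows $g^{-1}\tilde v\ne\tilde v$, so $g\ne1$.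

**Two consequences of the absence of $\mathbb Z^2$.** Recall that $\tau$ maps to $q\ne0$ in $\Gamma/\pi_1(S)\cong\mathbb Z$. So if a nonzero power of $\tau$ commutes with a nontrivial element of $\pi_1(S)$, the two generate a $\mathbb Z^2$.

1. The elements $g$ and $\tau$ do not commute, so $h_1=\tau g\tau^{-1}\ne g$.
2. If $1\ne k\in\pi_1(S)$, then $\rho(\tau)$ fixes no fixed point of $\rho(k)$. Suppose $\rho(\tau)$ fixes a point $\xi$ fixed by $\rho(k)$. The stabilizer of $\xi$ in $\pi_1(S)$ is a cyclic group $\langle k_0\rangle$, nontrivial because it contains $k$, and it is normalized by $\tau$ because $\rho(\tau)\xi=\xi$. So $\tau k_0\tau^{-1}=k_0^{\pm1}$, and $\tau^2$ commutes with $k_0$, which is impossible.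

**Lemma 4.** $\rho(g)K$ contains no fixed point of $\rho(\tau)$. The arcs $\rho(\tau)^n\rho(g)K$, $n\ge0$, have pairwise disjoint interiors.

*Proof.*

**Step 1: interior points.** By (7), $d(g^{-1}\tilde v,x)\le c$ and $d(h_1^{-1}\tilde v,\tilde\tau x)\le c$, with $|x|>2c$ and $|\tilde\tau x|=\lambda|x|>2c$, and $h_1\ne g$. So Lemma 3 applies with $C=c$, $k=g$, $k'=h_1$. Because $\rho(\tau)K=K$, we have $\rho(h_1)K=\rho(\tau)\rho(g)\rho(\tau)^{-1}K=\rho(\tau)\rho(g)K$. So $\rho(g)K$ and its image under $\rho(\tau)$ have disjoint interiors, and no interior point of $\rho(g)K$ is fixed by $\rho(\tau)$.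

**Step 2: endpoints.** Suppose an endpoint $\rho(g)e$ is fixed by $\rho(\tau)$, where $e$ is an endpoint of $K$. Then $g^{-1}\tau g$ fixes $e$, and so does $\tau$, hence the element $g^{-1}\tau g\tau^{-1}\in\pi_1(S)$ fixes $e$. Since $\rho(\tau)e=e$, consequence 2 forces $g^{-1}\tau g\tau^{-1}=1$, and this contradicts consequence 1.

**Step 3: all iterates.** The set $\mathrm{Fix}\,\rho(\tau)$ contains the endpoints of $K$, so it is nonempty, and $\rho(g)K$ lies in one component of its complement. On this open interval $\rho(\tau)$ is conjugate to a translation. A closed interval and its first translate have disjoint interiors only if the interval is no longer than the translation, and then all its translates have pairwise disjoint interiors. $\square$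

## 9. Two spellings of $\tau^ng\tau^{-n}$ and the contradiction (Theorem B)

Suppose that $h$ conjugates $\rho$ to a $C^{1+\mathrm{bv}}$ action. Write $\hat g=h\rho(g)h^{-1}$ and $f=\hat\tau$, and write again $K$ for $h(K)$, and similarly for other arcs. For a function $u$ and an arc $J$, $\mathrm{osc}_Ju=\sup_Ju-\inf_Ju\le\mathrm{Var}_J(u)$, where $\mathrm{Var}_J$ is the total variation on $J$ and $\mathrm{Var}$ the total variation on the circle. Variations over arcs with pairwise disjoint interiors add up to at most $\mathrm{Var}(u)$.

**Step 1: $\mathrm{osc}_K\log D\hat h_n$ is bounded independently of $n$.** This is the spelling along the prong. Let $R$ be such that $\pi_1(S)\tilde v$ is $R$-dense in $\widetilde S$, put $R'=\max(R,c)$, and let $\Sigma$ be the set of $s\in\pi_1(S)$ with $d(s\tilde v,\tilde v)\le2R'+1$, which is finite since $d$ is proper. Put $V=\max_{s\in\Sigma}\mathrm{Var}(\log D\hat s)$.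

Fix $n\ge0$. The segment of $r$ from $x_0=\tilde v$ to $x_N=\tilde\tau^nx$ has length $\lambda^n|x|\ge1$, so it can be divided by equally spaced points $x_0,x_1,\dots,x_N$ with spacing in $[\frac12,1]$. Choose $k_j\in\pi_1(S)$ with
$$d(k_j^{-1}\tilde v,x_j)\le R',\qquad k_0=1,\quad k_N=h_n,$$
where the choice of $k_N$ is allowed by (7). Put $s_j=k_jk_{j-1}^{-1}$. Then $d(s_j\tilde v,\tilde v)=d(k_{j-1}^{-1}\tilde v,k_j^{-1}\tilde v)\le2R'+1$, so $s_j\in\Sigma$, and $h_n=s_N\cdots s_1$ with $s_{j-1}\cdots s_1=k_{j-1}$. By the chain rule
$$\mathrm{osc}_K\log D\hat h_n\le\sum_{j=1}^N\mathrm{Var}_{\hat k_{j-1}K}(\log D\hat s_j).\tag{8}$$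
A segment of length $2R'$ contains at most $4R'+1$ of the points $x_j$. So at most $4R'+1$ indices have $|x_{j-1}|\le2R'$, and these contribute at most $(4R'+1)V$ to (8). For the remaining indices $|x_{j-1}|>2R'$, and Lemma 3 with $C=R'$ says that arcs $\hat k_{j-1}K$ belonging to distinct elements $k_{j-1}$ have disjoint interiors. Each element occurs as $k_{j-1}$ for at most $4R'+1$ indices, since the corresponding points $x_{j-1}$ are within $R'$ of one point and so lie in a segment of length at most $2R'$. For each $s\in\Sigma$ the indices with $s_j=s$ therefore contribute at most $(4R'+1)\mathrm{Var}(\log D\hat s)\le(4R'+1)V$. Altogether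
$$\mathrm{osc}_K\log D\hat h_n\le(1+|\Sigma|)(4R'+1)V .$$

**Step 2: $\mathrm{osc}_{\hat gK}\log Df^n$ is bounded independently of $n$.** This controls the left part of the word $f^n\hat gf^{-n}$. By the chain rule and Lemma 4,
$$\mathrm{osc}_{\hat gK}\log Df^n\le\sum_{i=0}^{n-1}\mathrm{Var}_{f^i\hat gK}(\log Df)\le\mathrm{Var}(\log Df).$$

**Step 3: $\mathrm{osc}_K\log Df^{-n}$ is bounded independently of $n$.** This compares the two spellings. Since $\hat h_n=f^n\hat gf^{-n}$, for $z\in K$
$$\log Df^{-n}(z)=\log D\hat h_n(z)-\log D\hat g(f^{-n}z)-\log Df^n(\hat gf^{-n}z).$$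
As $f^{-n}K=K$, we have $f^{-n}z\in K$ and $\hat gf^{-n}z\in\hat gK$. So the three terms have oscillation on $K$ bounded by Step 1, by boundedness of $\log D\hat g$, and by Step 2.

**Step 4: the contradiction.** We show that the oscillation in Step 3 is in fact unbounded. First, $f|_K$ is not the identity. Otherwise $\rho(\tau)$ would fix the attracting point of some $1\ne k\in\pi_1(S)$ lying in the original arc $K$ (attracting points are dense in $S^1$), against consequence 2. So there is $z\in K$ with $f(z)\ne z$. Let $W\subset K$ be the arc between $z$ and $f(z)$. Since $f$ maps $K$ to itself and fixes its endpoints, it acts on $K$ as an increasing homeomorphism of an interval. So the arcs $f^{-n}W\subset K$ have pairwise disjoint interiors, and $|f^{-n}W|\to0$. Hence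
$$\inf_KDf^{-n}\le\frac{|f^{-n}W|}{|W|}\to0 .$$
On the other hand $f^{-n}K=K$, so the average of $Df^{-n}$ over $K$ is $1$ and $\sup_KDf^{-n}\ge1$. Therefore $\mathrm{osc}_K\log Df^{-n}\to\infty$, which contradicts Step 3.

So $\rho$ is not topologically conjugate to a $C^{1+\mathrm{bv}}$ action. A $C^{1+\mathrm{Lip}}$ diffeomorphism has Lipschitz log-derivative, which is of bounded variation, and a $C^2$ diffeomorphism is $C^{1+\mathrm{Lip}}$, so these cases are excluded too. This proves Theorem B. $\blacksquare$
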